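\title{Local cohomology modules without Frobenius-stable secondary representations}

\begin{abstract}
Let $(R,\mathfrak m)$ be a local ring of characteristic $p>0$ and dimension $d$. De Stefani and Ma asked whether every nonzero local cohomology module $H^i_{\mathfrak m}(R)$ is a finite sum of secondary submodules that are stable under the natural Frobenius action. We show that this is always so for $i\in\{0,1,d\}$, and that for every $p$ and every pair $2\le i\le d-1$ it fails for some local ring of characteristic $p$ and dimension $d$. The smallest counterexample is an explicit complete reduced local ring of dimension $3$, with $i=2$.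
\end{abstract}

\section{Introduction}

All rings are commutative with identity, local rings are Noetherian, and $p$ is a prime number.

Let $R$ be a Noetherian ring. A proper submodule $X'\subset X$ is primary when every element of $R$ acts on $X/X'$ either injectively or nilpotently. Reversing the arrows gives the notion that suits Artinian modules. A nonzero $R$-module $N$ is \emph{secondary} if for every $r\in R$ the multiplication map $N\xrightarrow{\,r\,}N$ is either surjective or nilpotent. Then $\mathfrak p=\sqrt{\operatorname{Ann}_RN}$ is a prime ideal, and $N$ is called \emph{$\mathfrak p$-secondary}; the elements of $\mathfrak p$ act nilpotently on $N$ and all other elements act surjectively. For example, over $k[[x]]$ the module $k((x))/k[[x]]$ is $(0)$-secondary, and over a local ring $(R,\mathfrak m)$ every nonzero module of finite length is $\mathfrak m$-secondary.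

A \emph{secondary representation} of a module $M$ is an expression $M=N_1+\dots+N_n$ with secondary submodules $N_j$, its \emph{components}. It is \emph{irredundant} if the primes $\sqrt{\operatorname{Ann}_RN_j}$ are pairwise distinct and no $N_j$ can be omitted. Every Artinian module has a secondary representation. A finite sum of $\mathfrak q$-secondary submodules is $\mathfrak q$-secondary (Macdonald; see \cite{BS}), so merging components with the same prime and deleting superfluous ones makes any representation irredundant. The primes of an irredundant representation depend only on $M$. They are the \emph{attached primes} of $M$, and they form the set $\operatorname{Att}M$. Each of them contains $\operatorname{Ann}_RM$. We call a component \emph{minimal} if its prime is minimal in $\operatorname{Att}M$, and \emph{embedded} otherwise.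

Now let $(R,\mathfrak m)$ be a local ring of characteristic $p$. The local cohomology modules $H^i_{\mathfrak m}(R)$ are Artinian, and the Frobenius endomorphism $r\mapsto r^p$ of $R$ induces on each of them a natural map $F$ that is \emph{$p$-linear}: it is additive and $F(r\eta)=r^pF(\eta)$. For $e\ge1$, a secondary representation $H^i_{\mathfrak m}(R)=N_1+\dots+N_n$ is \emph{$F^e$-stable} if $F^e(N_j)\subseteq N_j$ for all $j$; for $e=1$ we say \emph{F-stable}. Merging and deleting components preserves stability, so it does not matter whether irredundance is required. De Stefani and Ma \cite{DSM} posed the following problem.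

\begin{quote}
\emph{Let $(R,\mathfrak m)$ be a local ring of characteristic $p>0$. If $H^i_{\mathfrak m}(R)\ne0$, does it admit an F-stable secondary representation?}
\end{quote}

There are good reasons to expect a positive answer. On the primary side nothing can go wrong for the ring itself, because every ideal is closed under $p$-th powers. On the secondary side, minimal components are always F-stable (Lemma~\ref{lem:minimal}). Embedded components need not be stable, but they are not unique, and in simple cases the freedom of choice suffices to find a stable one (Example~\ref{ex:planes}). Nevertheless, the answer is negative for every $p$.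

\begin{theorem}\label{thm:explicit}
Let $k$ be a field of characteristic $p$, let $Q$ be the kernel of the derivation $u^p\frac{\partial}{\partial u}+v^p\frac{\partial}{\partial v}+w^p\frac{\partial}{\partial w}$ of $k[[u,v,w]]$, and let
\[
R=\bigl\{(f,g)\in Q\times k[[x,s,t]] \;:\; f(u,0,0)=g(u^p,0,0)\bigr\}.
\]
Then $R$ is a complete reduced local ring of characteristic $p$ and dimension $3$, and $H^2_{\mathfrak m}(R)$ is nonzero and has no F-stable secondary representation.
\end{theorem}

The following theorem determines the cohomological degrees in which such examples exist.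

\begin{theorem}\label{thm:main}
Let $p$ be a prime and let $0\le i\le d$ be integers.
\begin{itemize}
\item[(A)] If $2\le i\le d-1$, there is a local ring $(R,\mathfrak m)$ of characteristic $p$ and dimension $d$ such that $H^i_{\mathfrak m}(R)\ne0$ and $H^i_{\mathfrak m}(R)$ has no F-stable secondary representation. It does not even have an $F^{e_0}$-stable one, for any $e_0\ge1$.
\item[(B)] If $i\in\{0,1,d\}$, then for every local ring $(R,\mathfrak m)$ of characteristic $p$ and dimension $d$ with $H^i_{\mathfrak m}(R)\ne0$, the module $H^i_{\mathfrak m}(R)$ has an F-stable secondary representation.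
\end{itemize}
\end{theorem}

Since $H^i_{\mathfrak m}(R)$ vanishes unless $0\le i\le\dim R$, the answer is positive for all rings of dimension at most $2$, and the pair $(d,i)=(3,2)$ of Theorem~\ref{thm:explicit} is minimal in both $d$ and $i$.

The obstruction is one of bounded exponents. If $\alpha\in R$ is nilpotent on an F-stable component, then one power $\alpha^M$ must kill $F^e(\ell)$ for every $\ell$ in that component and every $e$, while $p$-linearity alone only gives the exponent $Mp^e$. Section~\ref{sec:components} isolates this obstruction and exhibits it in a small module over $k[[x]]$; it also settles the cases $i=0$ and $i=d$. Section~\ref{sec:ring} realizes the obstruction in $H^2_{\mathfrak m}(R)$, and Section~\ref{sec:variables} moves it to higher degrees. Section~\ref{sec:h1} treats $i=1$, where $H^1_{\mathfrak m}(R)$ is a quotient of a ring and F-stable submodules come from subrings.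

\section{\v{C}ech complexes and the Frobenius action}\label{sec:cech}

Let $(R,\mathfrak m)$ be a local ring and let $\underline c=c_1,\dots,c_l$ generate an $\mathfrak m$-primary ideal. For an $R$-module $X$, the \v{C}ech complex $\check C^\bullet(X)=\check C^\bullet(\underline c;X)$ is
\[
0\to X\to\bigoplus_jX_{c_j}\to\bigoplus_{i<j}X_{c_ic_j}\to\cdots\to X_{c_1\cdots c_l}\to0,
\]
with $X$ in degree $0$. Its differential $\mathrm d$ is an alternating sum of localization maps; in low degrees $\mathrm d(x)=(x,\dots,x)$ and $(\mathrm dy)_{ij}=y_j-y_i$. The dimension $\dim X$ is the dimension of the support of $X$, with $\dim0=-\infty$. We use the following textbook facts.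

\begin{itemize}
\item[(L1)] $H^j_{\mathfrak m}(X)$ is the $j$-th cohomology of $\check C^\bullet(X)$, for any choice of $\underline c$, and each of its elements is killed by a power of $\mathfrak m$. Localization is exact, so a short exact sequence of modules gives a short exact sequence of \v{C}ech complexes and a long exact cohomology sequence. If $(R',\mathfrak m')$ is a local $R$-algebra such that $\mathfrak mR'$ is $\mathfrak m'$-primary, then $H^j_{\mathfrak m}(X)=H^j_{\mathfrak m'}(X)$ for every $R'$-module $X$, because the same complex computes both.
\item[(L2)] If $X$ is finitely generated, then $H^j_{\mathfrak m}(X)$ is Artinian, $H^0_{\mathfrak m}(X)$ has finite length, and $H^j_{\mathfrak m}(X)=0$ for $j>\dim X$.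
\item[(L3)] If $(T,\mathfrak m_T)$ is a regular local ring of dimension $n$, then $H^j_{\mathfrak m_T}(T)=0$ for $j<n$.
\item[(L4)] (Local duality.) For $T$ as in (L3), let $E$ be the injective hull of the residue field. For finitely generated $X$ one has $H^j_{\mathfrak m_T}(X)\cong\operatorname{Hom}_T(\operatorname{Ext}^{n-j}_T(X,T),E)$. The functor $\operatorname{Hom}_T(-,E)$ sends nonzero modules to nonzero modules and modules of finite length to modules of finite length.
\item[(L5)] (Macdonald--Sharp; see \cite{BS}.) If $\dim R=d$, then $\operatorname{Att}H^d_{\mathfrak m}(R)$ is the set of primes $\mathfrak p$ with $\dim R/\mathfrak p=d$.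
\end{itemize}

\subsection*{Frobenius}
Let $R$ have characteristic $p$, let $R'$ be an $R$-algebra and let $I$ be an ideal of $R'$, possibly $R'$ itself. Each summand of $\check C^j(I)$ is an ideal of a localization of $R'$, hence is closed under $p$-th powers. The componentwise $p$-th power map is additive and commutes with $\mathrm d$, because $(\pm1)^p=\pm1$ in characteristic $p$. It therefore induces a $p$-linear map $F$ on $H^j_{\mathfrak m}(I)$, and for $I=R'=R$ this is the natural Frobenius action. The $p$-th power maps form an endomorphism of the exact sequence of complexes of abelian groups $0\to\check C^\bullet(I)\to\check C^\bullet(R')\to\check C^\bullet(R'/I)\to0$. Hence $F$ commutes with all maps of the long exact sequence, including the connecting maps.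

\subsection*{Sections on the punctured spectrum}
Let $U=\operatorname{Spec}R\setminus\{\mathfrak m\}$, and put
\[
D(X)=\ker\bigl(\check C^1(X)\to\check C^2(X)\bigr).
\]
The open sets $\operatorname{Spec}R_{c_j}$ cover $U$, so the sheaf axiom identifies $D(X)$ with $\Gamma(U,\widetilde X)$. Thus $g\in D(X)$ has a germ $g_{\mathfrak p}\in X_{\mathfrak p}$ at each $\mathfrak p\in U$, and $g=0$ if all germs vanish. By definition the sequence
\begin{equation}\label{eq:D}
0\to H^0_{\mathfrak m}(X)\to X\to D(X)\to H^1_{\mathfrak m}(X)\to0
\end{equation}
is exact. The truncated complex $\check C^{\ge1}(X)$ has cohomology $D(X)$ in degree $1$ and $H^2_{\mathfrak m}(X)$ in degree $2$, so an exact sequence $0\to X'\to X\to X''\to0$ yields an exact sequence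
\begin{equation}\label{eq:Dexact}
0\to D(X')\to D(X)\to D(X'')\to H^2_{\mathfrak m}(X').
\end{equation}
For an $R$-algebra $R'$, the module $D(R')$ is a subring of $\prod_jR'_{c_j}$, and in characteristic $p$ the map $F$ on $H^1_{\mathfrak m}(R')$ is induced by $g\mapsto g^p$ on $D(R')$.

\section{Minimal and embedded components}\label{sec:components}

In this section $\Lambda$ is a Noetherian ring of characteristic $p$ and $H$ is a $\Lambda$-module with a $p$-linear map $F$. A minimal component has the form $r^mH$, and this makes it stable.

\begin{lemma}\label{lem:minimal}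
Let $H=N_1+\dots+N_n$ be an irredundant secondary representation with primes $\mathfrak p_1,\dots,\mathfrak p_n$. If $\mathfrak p_1$ is minimal in $\operatorname{Att}H$, then $F(N_1)\subseteq N_1$.
\end{lemma}

\begin{proof}
For $j\ne1$ we have $\mathfrak p_j\not\subseteq\mathfrak p_1$; choose $r_j\in\mathfrak p_j\setminus\mathfrak p_1$ and let $r=r_2\cdots r_n$. Then $r$ is surjective on $N_1$ and nilpotent on the other $N_j$, so $r^mH=N_1$ for all large $m$. For such $m$ we get $F(N_1)=F(r^mH)=r^{pm}F(H)\subseteq r^{pm}H=N_1$.
\end{proof}

\begin{proposition}\label{prop:0d}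
Theorem~\ref{thm:main}(B) holds for $i=0$ and for $i=d$.
\end{proposition}

\begin{proof}
By (L2), $H^0_{\mathfrak m}(R)$ has finite length. If it is nonzero, it is itself $\mathfrak m$-secondary, and it is an F-stable representation with one component. By (L5), the attached primes of $H^d_{\mathfrak m}(R)$ are minimal primes of $R$, so no one of them contains another. By Lemma~\ref{lem:minimal} every component of an irredundant representation is F-stable.
\end{proof}

The question is therefore about embedded components. The next example shows that they must be chosen with care.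

\begin{example}[two planes and a line]\label{ex:planes}
Let $k$ be a field of characteristic $p$, let $\widetilde R=k[[x,y]]\times k[[s,t]]\times k[[z]]$, and let $R\subseteq\widetilde R$ be the subring of triples whose three constant terms agree. It is a quotient of $k[[x,y,s,t,z]]$, local of dimension $2$. Take for $\underline c$ the images of the five variables, and put $\zeta=(0,0,z)$. Since $\mathfrak m$ kills $\widetilde R/R$, the \v{C}ech complexes of $R$ and $\widetilde R$ agree in positive degrees, so $D(R)=D(\widetilde R)$. For each plane, (L3) and \eqref{eq:D} give $D(k[[x,y]])=k[[x,y]]$. On $k[[z]]$ only $\zeta$ acts nontrivially, so $D(k[[z]])=k((z))$. Hence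
\[
H=H^1_{\mathfrak m}(R)=\bigl(k[[x,y]]\times k[[s,t]]\times k((z))\bigr)/R .
\]
The image $N\cong k((z))/zk[[z]]$ of $0\times0\times k((z))$ is secondary with prime $\ker(R\to k[[z]])$, and the difference of the first two constant terms gives $H/N\cong k$. For every $\xi\in H\setminus N$ the module $R\xi$ has finite length by (L1), and $H=N+R\xi$ is an irredundant secondary representation with embedded component $R\xi$. For $\xi_0=[(1,0,0)]$ we have $F(r\xi_0)=r^p\xi_0$, so $R\xi_0$ is F-stable. For $\xi_1=[(1,0,z^{-1})]$ we have $\zeta^2\xi_1=[(0,0,z)]=0$, while $\zeta^2F(\xi_1)=[(0,0,z^{2-p})]\ne0$; so $R\xi_1$ is not F-stable.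
\end{example}

One may try to repair a $\mathfrak q$-secondary component $L$ by passing to the smallest F-stable submodule that contains it, namely $\sum_{e\ge0}\Lambda F^e(L)$. If $rL=L$, then $F^e(L)=r^{p^e}F^e(L)$, so elements outside $\mathfrak q$ still act surjectively on the sum. If $r^mL=0$, then $r^{mp^e}$ kills $\Lambda F^e(L)$, but the exponent grows with $e$ and $r$ need not be nilpotent on the sum. For $L=R\xi_1$ above, the elements $\zeta F^e(\xi_1)=[(0,0,z^{1-p^e})]$ generate $N$, so the sum is $H$, on which $\zeta$ is neither nilpotent nor surjective. In the example one escapes by correcting $\xi_1$ by an element of $N$. The next lemma says that such a correction must exist whenever a stable representation does.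

\begin{lemma}\label{lem:obstruction}
Let $\alpha\in\Lambda$ and $e_0\ge1$, and suppose that $H$ has an $F^{e_0}$-stable secondary representation. Then there is an integer $M\ge0$ such that for every $\xi\in H$ there is $\nu\in\bigcap_t\alpha^tH$ with
\[
\alpha^MF^e(\xi+\nu)=0\qquad\text{for all multiples $e$ of $e_0$.}
\]
\end{lemma}

\begin{proof}
The element $\alpha$ acts on each component surjectively or nilpotently. Let $L'$ be the sum of the components of the first kind and $L$ the sum of the others, so that $H=L'+L$. Then $L'=\alpha^tL'\subseteq\alpha^tH$ for all $t$, there is $M$ with $\alpha^ML=0$, and $F^{e_0}(L)\subseteq L$. Write $\xi=\ell'+\ell$ with $\ell'\in L'$ and $\ell\in L$, and put $\nu=-\ell'$. Then $F^e(\xi+\nu)=F^e(\ell)\in L$ for every multiple $e$ of $e_0$.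
\end{proof}

To violate this condition, suppose that the corrections $\nu$ lie in a copy of $k((x))/k[[x]]$ on which $\alpha$ acts as $x$ and $F$ as the $p$-th power, and that $F(\xi)$ lies in this copy and is represented by $c\in k((x))$. Then $F^e(\xi+h)$ is represented by $(c+h^p)^{p^{e-1}}$. If $c+h^p$ has a pole, the pole orders of these series are unbounded. So a correction exists only if $c$ is a $p$-th power modulo $k[[x]]$, and $c=x^{1-p}$ is not.

\begin{lemma}\label{lem:pole}
Let $k$ be a field of characteristic $p$, let $h\in k((x))$, and let $M\ge0$ and $e\ge1$ satisfy $(p-1)p^{e-1}>M$. Then $x^M(x^{1-p}+h^p)^{p^{e-1}}\notin k[[x]]$.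
\end{lemma}

\begin{proof}
All exponents that occur in $h^p$ are multiples of $p$, and $1-p$ is not. So the coefficient of $x^{1-p}$ in $g=x^{1-p}+h^p$ is $1$, and $\operatorname{ord}_xg\le1-p$. Therefore $\operatorname{ord}_x(x^Mg^{p^{e-1}})=M+p^{e-1}\operatorname{ord}_xg\le M-(p-1)p^{e-1}<0$.
\end{proof}

\begin{example}[the model]\label{ex:model}
Let $\Lambda=k[[x]]$, $N=k((x))/k[[x]]$ and $H=N\oplus k\xi$ with $x\xi=0$. Define $F(h+\lambda\xi)=h^p+\lambda^px^{1-p}\in N$ for $h\in N$ and $\lambda\in k$. This map is $p$-linear: if $r\in\Lambda$ has constant term $r_0$, then $r^pF(\lambda\xi)-F(r\lambda\xi)=(r-r_0)^p\lambda^px^{1-p}$ lies in $xk[[x]]$ and so is zero in $N$. Take $\alpha=x$. Then $\bigcap_tx^tH=N$ and $x^MF^e(\xi+h)=x^M(x^{1-p}+h^p)^{p^{e-1}}$, which is nonzero for large $e$ by Lemma~\ref{lem:pole}. By Lemma~\ref{lem:obstruction}, $H$ has no $F^{e_0}$-stable secondary representation for any $e_0$. If instead we set $F(\xi)=x^{-p}$, the map is again $p$-linear, but now $x$ and $F$ both kill $\xi-x^{-1}$, and $H=N+k(\xi-x^{-1})$ is an F-stable secondary representation.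
\end{example}

\section{A ring that realizes the obstruction in $H^2$}\label{sec:ring}

We want the configuration of Example~\ref{ex:model} inside $H^2_{\mathfrak m}(R)$, where $F$ is dictated by the ring. A copy of $k((x))/k[[x]]$ comes from a curve: if $I$ is the kernel of a surjection $Q\to C=k[[x]]$, there is a connecting map from $H^1(C)=k((x))/k[[x]]$ to $H^2(I)$, with cokernel $H^2(Q)$. This suggests three steps.

First, we need a ring $Q$ with $H^2(Q)$ of finite length and a class in it that $F$ kills. Suppose $Q\subseteq S$ and $y$ is a $1$-cochain over $S$ such that $\mathrm dy$ and $y^p$ are defined over $Q$. Then $F[\mathrm dy]=[\mathrm d(y^p)]=0$ in $H^2(Q)$. If $Q$ is the kernel of a derivation $\delta$ of $S$, then $Q$ contains all $p$-th powers, so the condition on $y^p$ is automatic, and the condition on $\mathrm dy$ reads $\delta(\mathrm dy)=0$. Second, in $H^2(I)$ the class $F[\mathrm dy]$ is the image of the restriction of $y^p$ to $C$, so we need a curve on which this restriction is not a $p$-th power. Third, $I$ is not a ring. We glue a regular ring $V$ to $Q$ along $C$; then $I$ is an ideal of the glued ring $R$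 with quotient $V$, and $V$ has no local cohomology in degrees $1$ and $2$.

\subsection*{The rings $Q$, $C$ and $R$}
Let $k$ be a field of characteristic $p$ and let $n\ge3$. Put
\[
S=k[[u_1,\dots,u_n]],\qquad a_j=u_j^p,\qquad A=k[[a_1,\dots,a_n]]\subseteq S,
\]
\[
\delta=\sum_{j=1}^na_j\frac{\partial}{\partial u_j}\colon S\to S,\qquad Q=\ker\delta .
\]
The monomials $u_1^{\nu_1}\cdots u_n^{\nu_n}$ with $0\le\nu_j<p$ generate $S$ as an $A$-module. Let $\varepsilon\colon S\to k[[u_1]]$ set $u_2=\dots=u_n=0$, and let $x=u_1^p$ and $C=k[[x]]\subseteq k[[u_1]]$.

\begin{lemma}\label{lem:Q}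
The set $Q$ is a ring with $A\subseteq Q\subseteq S$, finite as an $A$-module, and $\delta$ is $Q$-linear. The ring $Q$ is a local domain of dimension $n$, and $f\in Q$ is a unit if and only if its constant term is nonzero. Moreover $\varepsilon(Q)=C$.
\end{lemma}

\begin{proof}
Each $\partial/\partial u_j$ kills $A$, so $A\subseteq Q$. The Leibniz rule $\delta(fg)=f\delta(g)+g\delta(f)$ shows that $Q$ is a ring and that $\delta$ is $Q$-linear. As an $A$-submodule of $S$, the ring $Q$ is a finite $A$-module; hence it is Noetherian, and $\dim Q=\dim A=n$. If $f\in Q$ has nonzero constant term, then $\delta(f^{-1})=-f^{-2}\delta(f)=0$, so $f^{-1}\in Q$. Thus the nonunits of $Q$ are the elements without constant term, and they form an ideal. Since $\varepsilon(a_j)=0$ for $j\ge2$, we have $\varepsilon(\delta f)=u_1^p\frac{d}{du_1}\varepsilon(f)$. For $f\in Q$ the derivative of $\varepsilon(f)=\sum_m\lambda_mu_1^m$ therefore vanishes, which means $\lambda_m=0$ for $p\nmid m$, that is, $\varepsilon(f)\in C$. Finally $\varepsilon(A)=C$.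
\end{proof}

Let $I=\ker(\varepsilon\colon Q\to C)$. Let $V=k[[x,t_2,\dots,t_n]]$, mapping onto $C$ by $t_j\mapsto0$, and put
\[
R=Q\times_CV=\bigl\{(f,g)\in Q\times V\;:\;\varepsilon(f)=g(x,0,\dots,0)\bigr\}.
\]
It contains the elements $\alpha=(a_1,x)$, and $\beta_j=(a_j,0)$, $\sigma_j=(0,t_j)$ for $2\le j\le n$. For $n=3$ this is the ring of Theorem~\ref{thm:explicit}.

\begin{lemma}\label{lem:R}
The ring $R$ is a complete reduced local ring of characteristic $p$ and dimension $n$. The sequence $\underline c=\alpha,\beta_2,\dots,\beta_n,\sigma_2,\dots,\sigma_n$ generates an ideal primary to the maximal ideal $\mathfrak m$. The projections $R\to Q$ and $R\to V$ are surjective, $\ker(R\to V)=I\times0$, and $S$ is a finite $R$-module.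
\end{lemma}

\begin{proof}
Let $B=k[[X,Y_2,\dots,Y_n,Z_2,\dots,Z_n]]$. The substitution $X\mapsto a_1$, $Y_j\mapsto a_j$, $Z_j\mapsto0$ maps $B$ onto $A$, and $X\mapsto x$, $Y_j\mapsto0$, $Z_j\mapsto t_j$ maps $B$ onto $V$. The two induced maps $B\to C$ agree, so we obtain a ring map $B\to R$ that sends the variables to $\underline c$. The $B$-modules $S$, $Q$ and $V$ are finite, hence so are $Q\times V$ and its submodule $R$. It follows that $R$ is Noetherian, that $S$ is finite over $R$, and that $R\subseteq Q\times V$ is a finite extension, so $\dim R=n$. As a subring of a product of domains, $R$ is reduced.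

If $(f,g)\in R$, then $f$ and $g$ have the same constant term. If it is nonzero, then $f^{-1}\in Q$ by Lemma~\ref{lem:Q}, and $(f^{-1},g^{-1})\in R$. So the nonunits form an ideal $\mathfrak m$, and $R$ is local. The ring $R/\underline cR$ is a finite-dimensional $k$-vector space because $R$ is finite over $B$, so $\underline cR$ is $\mathfrak m$-primary. A finite module over the complete ring $B$ is complete for the maximal ideal of $B$; thus $R$ is $\underline cR$-adically complete, and hence $\mathfrak m$-adically complete. The projections are surjective because $V\to C$ and $Q\to C$ are, and $(f,0)\in R$ if and only if $\varepsilon(f)=0$.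
\end{proof}

We regard $Q$, $S$, $I$ and $C$ as $R$-modules through $R\to Q$, and write $H^j(-)=H^j_{\mathfrak m}(-)$. The $\sigma_j$ act as zero on these four modules, so every localization that inverts some $\sigma_j$ vanishes, and their \v{C}ech complexes on $\underline c$ are the \v{C}ech complexes on $a_1,\dots,a_n$. On $C$ the elements $a_2,\dots,a_n$ also act as zero and $a_1$ acts as $x$, so $\check C^\bullet(C)$ is the complex $k[[x]]\to k((x))$.

\subsection*{The module $H=H^2_{\mathfrak m}(R)$}

\begin{proposition}\label{prop:H}
The inclusion $I\cong I\times0\subseteq R$ induces an isomorphism $H^2(I)\cong H$ that commutes with $F$. Under this identification there is an exact sequence of $R$-modules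
\begin{equation}\label{eq:H}
0\to k((x))/k[[x]]\xrightarrow{\ \gamma\ }H\to H^2(Q)\to0,
\end{equation}
where $\gamma$ is the connecting map of $0\to I\to Q\to C\to0$. We have $F\gamma(h)=\gamma(h^p)$ and $\alpha\gamma(h)=\gamma(xh)$, and $H^2(Q)\cong H^0(S/\delta S)$ has finite length.
\end{proposition}

\begin{proof}
The ideals $\underline cV=(x,t_2,\dots,t_n)$ and $\underline cS=(a_1,\dots,a_n)S$ are primary to the maximal ideals of the regular local rings $V$ and $S$, both of dimension $n\ge3$. By (L1) and (L3), $H^j(V)=H^j(S)=0$ for $j\le2$. The sequence $0\to I\to R\to V\to0$ now gives $H^2(I)\cong H$.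

Since $\delta$ is $Q$-linear, we have exact sequences of $R$-modules
\[
0\to Q\to S\xrightarrow{\ \delta\ }\delta S\to0,\qquad 0\to\delta S\to S\to S/\delta S\to0 .
\]
The first gives $H^1(Q)\cong H^0(\delta S)\subseteq H^0(S)=0$ and $H^2(Q)\cong H^1(\delta S)$. The second gives $H^1(\delta S)\cong H^0(S/\delta S)$, which has finite length by (L2) because $S$ is a finite $R$-module. Finally $H^1(C)=k((x))/k[[x]]$ and $H^2(C)=0$, so \eqref{eq:H} is the part $H^1(Q)\to H^1(C)\to H^2(I)\to H^2(Q)\to H^2(C)$ of the long exact sequence. The compatibility with $F$ was shown in Section~\ref{sec:cech}, and $\gamma$ is $R$-linear.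
\end{proof}

Let $N$ be the image of $\gamma$. The isomorphism $H^2(Q)\cong H^0(S/\delta S)$ tells us where to find a class. Since $a_j=\delta(u_j)$, the residue of $1$ in $S/\delta S$ is killed by every $a_j$, so it lies in $H^0(S/\delta S)$; it is nonzero because $\delta S\subseteq(a_1,\dots,a_n)S$. We follow it through the two connecting maps. Extend $\delta$ to the localizations $S_{a_j}$, $S_{a_ia_j}$ by $A$-linearity; it commutes with $\mathrm d$. The first connecting map sends the residue of $1$ to the class of $\mathrm d(1)=(1,\dots,1)$. This cochain is $\delta(y)$ for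
\[
y=\Bigl(\frac{u_1}{a_1},\dots,\frac{u_n}{a_n}\Bigr)\in\check C^1(S),
\]
so the second connecting map sends its class to $\eta=[\mathrm dy]\in H^2(Q)$, and $\eta\ne0$. Explicitly,
\[
(\mathrm dy)_{ij}=\frac{u_j}{a_j}-\frac{u_i}{a_i}=\frac{a_iu_j-a_ju_i}{a_ia_j}\qquad(i<j).
\]
The numerator lies in $Q$, since $\delta$ sends it to $a_ia_j-a_ja_i=0$, and it lies in $I$, since $\varepsilon(u_j)=\varepsilon(a_j)=0$ for $j\ge2$. So $\mathrm dy\in\check C^2(I)$. It is a cocycle, because $\mathrm d\,\mathrm dy=0$ in $\check C^3(S)\supseteq\check C^3(I)$. Let
\[
\xi=[\mathrm dy]\in H^2(I)=H .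
\]
Its image in $H/N=H^2(Q)$ is $\eta$.

\begin{proposition}\label{prop:estimate}
We have $F(\xi)=\gamma(x^{1-p})$. For $h\in k((x))$, $M\ge0$ and $e\ge1$,
\[
\alpha^MF^e\bigl(\xi+\gamma(h)\bigr)\ne0\qquad\text{whenever }(p-1)p^{e-1}>M .
\]
\end{proposition}

\begin{proof}
The $p$-th power map commutes with $\mathrm d$ on $\check C^\bullet(S)$, so $F(\xi)=[\mathrm d(y^p)]$ with
\[
y^p=\Bigl(\frac{a_1}{a_1^p},\dots,\frac{a_n}{a_n^p}\Bigr)=(a_1^{1-p},\dots,a_n^{1-p})\in\check C^1(Q).
\]
The image of $y^p$ in $\check C^1(C)=k((x))$ is $x^{1-p}$. The connecting map is computed by lifting a cocycle to $\check C^1(Q)$ and applying $\mathrm d$, so $\gamma(x^{1-p})=[\mathrm d(y^p)]=F(\xi)$. By Proposition~\ref{prop:H},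
\[
\alpha^MF^e\bigl(\xi+\gamma(h)\bigr)=\alpha^MF^{e-1}\gamma(x^{1-p}+h^p)=\gamma\bigl(x^M(x^{1-p}+h^p)^{p^{e-1}}\bigr).
\]
Since $\gamma$ is injective, Lemma~\ref{lem:pole} gives the claim.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:explicit} and of Theorem~\ref{thm:main}(A) for $i=2$]
Take $n=d\ge3$. The properties of $R$ are in Lemma~\ref{lem:R}, and $H\supseteq N\ne0$. Since $H/N$ has finite length and $\alpha\in\mathfrak m$, we have $\alpha^tH\subseteq N$ for some $t$. Suppose that $H$ has an $F^{e_0}$-stable secondary representation. Lemma~\ref{lem:obstruction} gives $M$ and $\nu=\gamma(h)\in N$ with $\alpha^MF^e(\xi+\gamma(h))=0$ for all multiples $e$ of $e_0$. For large $e$ this contradicts Proposition~\ref{prop:estimate}.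
\end{proof}

\begin{remark}
Let $P=\ker(R\to C)$. Then $\operatorname{Att}H=\{P,\mathfrak m\}$, so $H$ has one minimal and one embedded component, as in Example~\ref{ex:planes}. Indeed, $P\mathfrak m^tH=0$ for some $t$, so every attached prime contains $P$, and $R/P=k[[x]]$ leaves only $P$ and $\mathfrak m$. Both occur, since $\alpha\in\mathfrak m\setminus P$ is not surjective on $H$ (it is nilpotent on $H/N\ne0$) and not nilpotent on $H$ (it is surjective on $N\ne0$).
\end{remark}

\begin{remark}
The hypothesis $n\ge3$ enters through $H^2(S)=H^2(V)=0$. For $n=2$ the module $H$ is a top local cohomology module, and Proposition~\ref{prop:0d} excludes a counterexample. The coefficients $a_j$ of $\delta$ are used twice. They force $1\notin\delta S$, so that $\eta\ne0$. They also force $\varepsilon(Q)\subseteq k[[u_1^p]]$; this matters because $x^{1-p}=(u_1^{1-p})^p$ is a $p$-th power in $k((u_1))$ and fails to be one only in the subfield $k((x))$. The gluing with $V$ cannot be skipped: $H^2(Q)$ has finite length and is therefore its own F-stable representation.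
\end{remark}

\section{Adding variables}\label{sec:variables}

Adjoining a variable raises the dimension and the cohomological degree by one. We show that the obstruction survives, by reading it off a single coefficient.

\begin{lemma}\label{lem:variables}
Let $(R,\mathfrak m)$ be a local ring of characteristic $p$, let $r\ge1$, let $\mathfrak M=(\mathfrak m,z_1,\dots,z_r)\subseteq R[z]=R[z_1,\dots,z_r]$, and let $R'=R[z]_{\mathfrak M}$ with maximal ideal $\mathfrak m'$. Then $\dim R'=\dim R+r$, and for every $j$ there is an isomorphism of $R$-modules
\[
H^{j+r}_{\mathfrak m'}(R')\cong\bigoplus_{\mu\in\mathbb Z_{>0}^r}H^j_{\mathfrak m}(R)\,z^{-\mu}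
\]
under which $F(\theta z^{-\mu})=F(\theta)z^{-p\mu}$.
\end{lemma}

\begin{proof}
The height of $\mathfrak M$ in the polynomial ring is $\dim R+r$. Let $\underline c$ generate an $\mathfrak m$-primary ideal and let $K^\bullet$ be the \v{C}ech complex of $R[z]$ on the sequence $\underline c,z_1,\dots,z_r$. It is the tensor product over $R$ of $\check C^\bullet(\underline c;R)$ and the complexes $R[z_l]\to R[z_l,z_l^{-1}]$ for $1\le l\le r$, and it is $\mathbb Z^r$-graded by the exponents of $z$. In degree $m\in\mathbb Z$ the $l$-th factor is $R\xrightarrow{\,1\,}R$ if $m\ge0$, and $0\to R$ if $m<0$. If some coordinate of a degree in $\mathbb Z^r$ is nonnegative, the corresponding graded piece of $K^\bullet$ is, up to shift, the mapping cone of an identity map, so it is exact. In degree $-\mu$ with $\mu\in\mathbb Z^r_{>0}$, only the localizations that invert all of $z_1,\dots,z_r$ contribute, and the graded piece is $\check C^\bullet(\underline c;R)z^{-\mu}$ shifted by $r$. Hence $H^{j+r}(K^\bullet)$ is the direct sum in the statement, and the $p$-th power map, which sends $cz^{-\mu}$ to $c^pz^{-p\mu}$, induces the stated formula.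

It remains to localize. The complex $K^\bullet_{\mathfrak M}$ computes the local cohomology of $R'$, and $K^\bullet\to K^\bullet_{\mathfrak M}$ commutes with $p$-th powers. A class $\theta z^{-\mu}$ is killed by a power of $\mathfrak m$, and by $z_l^{\mu_l}$, which moves it to a degree without cohomology. So every element of $H^{j+r}(K^\bullet)$ is killed by a power of $\mathfrak M$. An element outside $\mathfrak M$ is a unit modulo each power of $\mathfrak M$, so it acts bijectively on $H^{j+r}(K^\bullet)$, and localization at $\mathfrak M$ does not change this module.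
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(A) for $i\ge3$]
Let $r=i-2\ge1$ and $n=d-r$. Then $n=d-i+2\ge3$ because $i\le d-1$. Let $R$, $H$, $N$, $\alpha$, $\xi$, $\gamma$ be as in Section~\ref{sec:ring} for this $n$, and let $R'$ be as in Lemma~\ref{lem:variables}. Then $\dim R'=d$ and $H'=H^i_{\mathfrak m'}(R')=\bigoplus_\mu Hz^{-\mu}\ne0$. Choose $t$ with $\alpha^tH\subseteq N$; then $\alpha^tH'\subseteq\bigoplus_\mu Nz^{-\mu}$. Suppose that $H'$ has an $F^{e_0}$-stable secondary representation over $R'$. Let $\mathbf 1=(1,\dots,1)$. Lemma~\ref{lem:obstruction}, applied to $\xi z^{-\mathbf 1}$, gives $M$ and an element $\ell=\sum_\mu\ell_\mu z^{-\mu}$ with $\ell-\xi z^{-\mathbf 1}\in\bigoplus_\mu Nz^{-\mu}$ and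
\[
0=\alpha^MF^e(\ell)=\sum_\mu\alpha^MF^e(\ell_\mu)\,z^{-p^e\mu}
\]
for all multiples $e$ of $e_0$. The degrees $-p^e\mu$ are distinct for distinct $\mu$, so $\alpha^MF^e(\ell_{\mathbf 1})=0$. But $\ell_{\mathbf 1}=\xi+\gamma(h)$ for some $h\in k((x))$, and for large $e$ this contradicts Proposition~\ref{prop:estimate}.
\end{proof}

\section{The first local cohomology module}\label{sec:h1}

We prove Theorem~\ref{thm:main}(B) for $i=1$. Let $(R,\mathfrak m)$ be local of characteristic $p$ and dimension $d$, with $H=H^1_{\mathfrak m}(R)\ne0$. By Proposition~\ref{prop:0d} we may assume $d\ge2$. We may also assume that $R$ is complete. Indeed, $\widehat R$ has the same dimension, and the map $\check C^\bullet(R)\to\check C^\bullet(\widehat R)$ commutes with $p$-th powers. It induces on cohomology the map $H\to H\otimes_R\widehat R$, by flatness, and this map is bijective because every element of $H$ is killed by a power of $\mathfrak m$. A secondary $\widehat R$-submodule is a secondary $R$-submodule, so an F-stable representation over $\widehat R$ is one over $R$.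

We shall see that the only possible embedded prime of $H$ is $\mathfrak m$, so the task is to find an F-stable submodule $L$ of finite length that generates $H$ together with the minimal components. What distinguishes degree $1$ is that $H$ is a quotient of the ring $D=D(R)$, with $F$ induced by the $p$-th power map. A subalgebra of $D$ that is finite over $R$ has an image in $H$ that is F-stable and of finite length. In Example~\ref{ex:planes}, the good class $\xi_0$ is represented by an idempotent, which is integral over $R$, while $(1,0,z^{-1})$ is not integral over $R$. So we have to find enough integral elements in $D$.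

\subsection*{The part of dimension at most one}
The minimal components come from the one-dimensional part of $R$, which we now separate from the rest. The support of a sum of two ideals is the union of their supports, so the Noetherian ring $R$ has a largest ideal $W$ with $\dim W\le1$. Put $\bar R=R/W$ and $\bar D=D(\bar R)$. If $W'/W\subseteq\bar R$ has dimension at most $1$, then so does $W'$, and $W'=W$. Hence $\bar R$ has no nonzero submodule of dimension at most $1$. In particular $H^0_{\mathfrak m}(\bar R)=0$, and
\begin{equation}\label{eq:ass}
\dim R/\mathfrak p\ge2\qquad\text{for all }\mathfrak p\in\operatorname{Ass}\bar R .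
\end{equation}
By (L2), $H^2_{\mathfrak m}(W)=0$. So, if $N_W$ denotes the image of $H^1_{\mathfrak m}(W)$ in $H$, then $H/N_W\cong H^1_{\mathfrak m}(\bar R)$; and by \eqref{eq:Dexact} the ring map $D\to\bar D$ is surjective with kernel the ideal $D(W)$.

\begin{lemma}\label{lem:finite}
The module $H^1_{\mathfrak m}(\bar R)$ has finite length, and $\bar D$ is a finite $R$-module.
\end{lemma}

\begin{proof}
By the Cohen structure theorem, $R$ is a quotient of a regular local ring $T$, say of dimension $n$; this is the only use of completeness. By (L4) it suffices to show that the finitely generated module $K=\operatorname{Ext}^{n-1}_T(\bar R,T)$ has finite length, that is, $K_{\mathfrak P}=0$ for every nonmaximal prime $\mathfrak P$ of $T$. Let $c=\dim T/\mathfrak P\ge1$. Then $T_{\mathfrak P}$ is regular of dimension $n-c$ and $K_{\mathfrak P}=\operatorname{Ext}^{n-1}_{T_{\mathfrak P}}(\bar R_{\mathfrak P},T_{\mathfrak P})$. If $c\ge2$, this vanishes because $n-1$ exceeds the global dimension $n-c$. If $c=1$, then (L4) over $T_{\mathfrak P}$ shows that the dual of $K_{\mathfrak P}$ is $H^0_{\mathfrak PT_{\mathfrak P}}(\bar R_{\mathfrak P})$.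 This module is zero, because $\mathfrak P$ is not an associated prime of $\bar R$ by \eqref{eq:ass}; hence $K_{\mathfrak P}=0$. The second claim follows from the exact sequence $\bar R\to\bar D\to H^1_{\mathfrak m}(\bar R)\to0$ of \eqref{eq:D}.
\end{proof}

Fix an irredundant secondary representation of $H$, and let $N_1,\dots,N_s$ be its components with primes different from $\mathfrak m$; possibly $s=0$.

\begin{lemma}\label{lem:NW}
Each $N_j$ is F-stable, and $N_W\subseteq N_1+\dots+N_s$.
\end{lemma}

\begin{proof}
Let $\Pi=\operatorname{Supp}W\setminus\{\mathfrak m\}$. The support of $W$ consists of the primes that contain $\operatorname{Ann}W$, and it has dimension at most $1$. So every $\mathfrak p\in\Pi$ has $\dim R/\mathfrak p=1$ and is minimal over $\operatorname{Ann}W$; thus $\Pi$ is finite and no prime of $\Pi$ contains another. By Lemma~\ref{lem:finite}, $\mathfrak m^tH\subseteq N_W$ for some $t$, and $\operatorname{Ann}W$ kills $N_W$. An attached prime $\mathfrak p\ne\mathfrak m$ of $H$ therefore contains $(\operatorname{Ann}W)\mathfrak m^t$, hence $\operatorname{Ann}W$, and so $\mathfrak p\in\Pi$. Consequently the primes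 of $N_1,\dots,N_s$ are minimal in $\operatorname{Att}H$, and Lemma~\ref{lem:minimal} gives the first claim.

By prime avoidance there is $b\in\mathfrak m$ outside all primes of $\Pi$. It acts surjectively on each $N_j$ and nilpotently on the $\mathfrak m$-secondary component, if there is one, so $b^mH=N_1+\dots+N_s$ for large $m$. We show that $b$ acts surjectively on $H^1_{\mathfrak m}(W)$. Multiplication by $b$ factors as
\[
H^1_{\mathfrak m}(W)\to H^1_{\mathfrak m}(bW)\to H^1_{\mathfrak m}(W),
\]
induced by the surjection $W\xrightarrow{\,b\,}bW$ and the inclusion $bW\subseteq W$. The first map is surjective because the kernel $(0:_Wb)$ has dimension at most $1$, so that $H^2_{\mathfrak m}(0:_Wb)=0$. The second map is surjective because $H^1_{\mathfrak m}(W/bW)=0$: a prime in the support of $W/bW$ lies in $\operatorname{Supp}W$ and contains $b$, so it equals $\mathfrak m$, and $\dim W/bW\le0$. Therefore $N_W=b^mN_W\subseteq b^mH=N_1+\dots+N_s$.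
\end{proof}

\subsection*{Integral lifts}
All elements of $\bar D$ are integral over $R$ by Lemma~\ref{lem:finite}, and a lift to $D$ is unique up to $D(W)$. If $D(W)$ consists of nilpotent elements, every lift is integral. The trouble comes from one-dimensional irreducible components of $\operatorname{Spec}R$, along which a lift may have a pole. Such a component contributes an isolated point to $U=\operatorname{Spec}R\setminus\{\mathfrak m\}$, and an idempotent of $D$ removes it. In Example~\ref{ex:planes}, $W=0\times0\times zk[[z]]$, the idempotent is $e=(0,0,1)$, and multiplication by $1-e$ turns $(1,0,z^{-1})$ into $(1,0,0)$.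

\begin{lemma}\label{lem:lift}
Every $\bar g\in\bar D$ lifts to an element of $D$ that is integral over $R$.
\end{lemma}

\begin{proof}
Let $\Sigma$ be the finite set of minimal primes $\mathfrak p$ of $R$ with $\dim R/\mathfrak p=1$; since $\mathfrak p\ne\mathfrak m$, we have $\Sigma\subseteq U$.

\emph{The idempotent.} For $\mathfrak p\in\Sigma$ the only primes containing $\mathfrak p$ are $\mathfrak p$ and $\mathfrak m$, so $\Sigma$ is closed in $U$. A prime in $U\setminus\Sigma$ contains a minimal prime $\mathfrak q$, and $\mathfrak q\notin\Sigma$ by the previous sentence; conversely, a prime in $\Sigma$ contains no minimal prime but itself. So $U\setminus\Sigma$ is the set of primes in $U$ that contain one of the finitely many minimal primes $\mathfrak q\notin\Sigma$, and it is closed in $U$ as well. Hence there is an idempotent $e\in D=\Gamma(U,\mathcal O_U)$ with germ $1$ on $\Sigma$ and germ $0$ on $U\setminus\Sigma$. For $\mathfrak p\in\Sigma$ we have $\bar R_{\mathfrak p}=0$; otherwise $\mathfrak p$ would be minimal in $\operatorname{Supp}\bar R$, hence associated to $\bar R$, against \eqref{eq:ass}. So all germs of the image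 of $e$ in $\bar D$ vanish, and $e\in D(W)$.

\emph{Elements of $(1-e)D(W)$ are nilpotent.} Let $\mathfrak p\in U\setminus\Sigma$ and let $\mathfrak q\subseteq\mathfrak p$ be a minimal prime of $R$. Then $\mathfrak q\notin\Sigma$ and $\mathfrak q\ne\mathfrak m$, so $\dim R/\mathfrak q\ge2$ and $\mathfrak q\notin\operatorname{Supp}W$. Thus $aW=0$ for some $a\notin\mathfrak q$, which gives $W\subseteq\mathfrak q$. It follows that $W_{\mathfrak p}$ lies in every minimal prime of $R_{\mathfrak p}$, hence in the nilradical $\sqrt0\,R_{\mathfrak p}$. Choose $t$ with $(\sqrt0)^t=0$ in $R$. If $w\in(1-e)D(W)$, then $w_{\mathfrak p}=0$ for $\mathfrak p\in\Sigma$ and $w_{\mathfrak p}\in W_{\mathfrak p}$ for $\mathfrak p\in U\setminus\Sigma$. All germs of $w^t$ vanish, so $w^t=0$.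

\emph{The lift.} Let $f\in R[Y]$ be monic with $f(\bar g)=0$, let $g_0\in D$ be any lift of $\bar g$, and put $g=(1-e)g_0$. Since $e\in D(W)$, the element $g$ is again a lift of $\bar g$, and so $f(g)\in D(W)$. The constant term of $f$ may keep $f(g)$ from vanishing on $\Sigma$, so we multiply by $g$. From $g=(1-e)g$ we get $gf(g)=(1-e)\,gf(g)\in(1-e)D(W)$. Hence $g$ is a root of the monic polynomial $(Yf(Y))^t$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(B) for $i=1$]
By Lemmas~\ref{lem:finite} and~\ref{lem:lift} there are $g_1,\dots,g_q\in D$, integral over $R$, whose images generate $\bar D$ as an $R$-module. Let $D_0=R[g_1,\dots,g_q]\subseteq D$ be the $R$-subalgebra that they generate, and let $L$ be its image in $H$ under \eqref{eq:D}. The algebra $D_0$ is a finite $R$-module, so $L$ is a finitely generated submodule of an Artinian module and has finite length. As a ring, $D_0$ is closed under $p$-th powers, so $F(L)\subseteq L$. The sequence \eqref{eq:D} is natural, so the composite $D_0\to L\to H/N_W\cong H^1_{\mathfrak m}(\bar R)$ equals the composite $D_0\to\bar D\to H^1_{\mathfrak m}(\bar R)$ of two surjections.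 Thus $H=L+N_W$, and Lemma~\ref{lem:NW} gives
\[
H=L+N_1+\dots+N_s .
\]
The $N_j$ are secondary and F-stable. The submodule $L$ is either zero, in which case we omit it, or $\mathfrak m$-secondary and F-stable. This is an F-stable secondary representation of $H$. Together with Proposition~\ref{prop:0d}, it completes the proof of Theorem~\ref{thm:main}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BS}
Brodmann and Sharp, \emph{Local Cohomology}, Chapter~7.

\bibitem{DSM}
Alessandro De Stefani and Linquan Ma, \emph{F-stable secondary representations and deformation of F-injectivity}, arXiv:2009.09038 (2020).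

\end{thebibliography}
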